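# Irreducible modules of finitely generated nilpotent groups are induced from primitive ones

## Descending until nothing is left: a guess and three tests

The question of this lecture invites a quick "yes": if a module is induced from a smaller subgroup, pass to that subgroup, and repeat until you cannot. The answer will indeed be yes, but this reason is wrong. To see both things we fix the words first.

Let $G$ be a group and $F$ a field; all modules are right modules. Irreducible modules are nonzero by definition.

**Induced modules.** Let $H\le G$ and let $U$ be a right $FH$-module. The $FG$-module induced from $U$ is $U\otimes_{FH}FG$. If $M$ is an $FG$-module and $U\le M$ an $FH$-submodule, then $M=U\otimes_{FH}FG$ if and only if $M=\bigoplus_{t\in T}Ut$, where $T$ is a right transversal to $H$ in $G$. We then say that $M$ is induced from $U$, and that the representation on $M$ is induced from the representation of $H$ on $U$.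

**Primitive modules.** A module $M$ for $G$ (and its representation) is primitive if there is no proper subgroup $H<G$ such that $M$ is induced from an $FH$-submodule.

The question, asked by Tushev in "Primitive irreducible representations of finitely generated nilpotent groups" (arXiv:2207.02471, 2022), is this: *if $G$ is a finitely generated nilpotent group and $F$ is a field, is every irreducible representation of $G$ over $F$ induced from a primitive representation of some subgroup?* Tushev's result is a positive answer when $F$ is a finitely generated field of characteristic zero.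

**First test: finite dimension.** A one-dimensional module is primitive, since it is not a direct sum of two nonzero subspaces. If $M$ is finite-dimensional and induced from $(H,U)$ with $H<G$, then $\dim M=|G:H|\dim U$, so $\dim U<\dim M$. The descent stops, and it stops at a primitive module. This works for every group $G$.

**Second test: $G$ abelian.** If $G$ is finitely generated abelian, an irreducible $FG$-module is $FG/\mathfrak m$ with $\mathfrak m$ a maximal ideal. By the Nullstellensatz this field is finite over $F$, so we are in the first case. For instance let $G=\langle x\rangle\cong\mathbb Z$ and $M=\mathbb Q(\sqrt2)$ over $F=\mathbb Q$.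

* If $x$ acts as multiplication by $\sqrt2$, then $M=\mathbb Q\oplus\mathbb Q x$ is induced from the one-dimensional module $\mathbb Q$ of $\langle x^2\rangle$.
* If $x$ acts as $1+\sqrt2$, then $M$ is primitive. An inducing subgroup $H<G$ would have index dividing $2$, so $H=\langle x^2\rangle$ and $\dim U=1$; but $x^2$ acts as $3+2\sqrt2$, which generates $\mathbb Q(\sqrt2)$, so every nonzero $\mathbb Q\langle x^2\rangle$-submodule is all of $M$.

**Third test: the integral Heisenberg group.** Write $[x,y]=x^{-1}y^{-1}xy$ and let $G=\langle x,y,z\mid z=[x,y]\text{ central}\rangle$. Let $\lambda\in F^*$ have infinite order (say $F=\mathbb Q$, $\lambda=2$). Put $A=\langle x,z\rangle$ and let $Fu$ be the one-dimensional $FA$-module with $ux=u$, $uz=\lambda u$. Let $M=\bigoplus_{j\in\mathbb Z}F\,uy^j$ be the induced module. From $xy=yxz$ we get $y^jx=xy^jz^{-j}$, so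
$$uy^j\cdot x=\lambda^{-j}\,uy^j .$$
The operator $x$ has distinct eigenvalues on the basis vectors $uy^j$, so every nonzero submodule contains some $uy^j$, hence all of them. Thus $M$ is irreducible. It is induced from $Fu$, which is primitive, so the answer "yes" survives. The proposed reason does not. Put
$$H_i=\langle x,z,y^{2^i}\rangle,\qquad U_i=\operatorname{span}\{uy^j: 3j\equiv1\ (\mathrm{mod}\ 2^i)\}\qquad(i\ge0).$$
The indices $j$ in $U_i$ form one residue class modulo $2^i$, so $U_i$ is an $FH_i$-submodule. That class splits into two classes modulo $2^{i+1}$. Since $3\cdot2^i\equiv2^i\pmod{2^{i+1}}$, we get $U_i=U_{i+1}\oplus U_{i+1}y^{2^i}$. So $U_i$ is induced from $U_{i+1}$ for all $i$, and the descent never ends.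

Nor can one pass to the limit. We have $\bigcap H_i=A$, but $\bigcap U_i$ is spanned by the $uy^j$ with $3j\equiv1$ modulo every power of $2$, that is, with $3j=1$. So $\bigcap U_i=0$. The infinite chain of subgroups points to the right subgroup $A$; the chain of submodules has lost the module. The work ahead is to find a module for the limit subgroup by other means.

## Three theorems and the facts they use

**Theorem 1.** Let $G$ be a finitely generated nilpotent group, $F$ any field, $M$ an irreducible $FG$-module. Then $M$ is induced from a primitive $FH$-submodule $U$ for some $H\le G$.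

For a ring $R$ in place of $F$ we use the same definitions: for $H\le G$ and an $RG$-module $M$, an **inducing pair** for $M$ is a pair $(H,U)$ with $U\le M$ an $RH$-submodule and $M=\bigoplus_tUt$, $t$ running over a right transversal to $H$ in $G$.

**Theorem 2.** Let $G$ be a finitely generated nilpotent-by-finite group, $R$ any right Noetherian ring with $1$, $M$ an irreducible $RG$-module.
(i) $M$ is induced from a primitive $RH$-submodule for some $H\le G$.
(ii) If $M$ is not induced from a submodule for a subgroup of infinite index, then there is no infinite strictly descending chain $G=H_0>H_1>\cdots$ with $RH_i$-submodules $M=U_0\ge U_1\ge\cdots$ such that $U_i$ is induced from $U_{i+1}$ for all $i$.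

The third test shows that the hypothesis in (ii) is needed.

**Theorem 3.** Finite generation cannot be dropped: for each prime $p$ and algebraically closed field $F$ with $\operatorname{char}F\ne p$, there are a countable locally finite nilpotent group of class 2 and an irreducible $FG$-module $M$ (with $G$ this group) that is not induced from a primitive module of any subgroup.

**Lemma 4.** Let $M$ be an $RG$-module with inducing pair $(H,U)$.
(a) If $H\le K\le G$ and $V=U\cdot RK$, then $V=\bigoplus_{s\in H\backslash K}Us$ and $M=\bigoplus_{t\in K\backslash G}Vt$.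
(b) If $(K,W)$ is an inducing pair for the $RH$-module $U$, it is one for $M$.
(c) If $M$ is irreducible, so is $U$.

*Proof.* If $s$ runs over a right transversal to $H$ in $K$ and $t$ over one to $K$ in $G$, then $st$ runs over one to $H$ in $G$. As $Uh=U$ for $h\in H$, we have $V=\sum_sUs$. This sum is direct because the $Us$ are among the summands of $M$, and $M=\bigoplus_t\bigoplus_sUst=\bigoplus_tVt$. This is (a), and the same computation with transversals gives (b). For (c), if $0<U'<U$ is an $RH$-submodule, then $\bigoplus_tU't$ is a nonzero proper $RG$-submodule of $M$. $\square$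

We use the **Hirsch length** $h(G)$ of a polycyclic-by-finite group: the number of infinite cyclic factors in a series with cyclic or finite factors. The Heisenberg group has $h=3$ and $h(A)=2$. Subgroups of such groups are again polycyclic-by-finite, hence finitely generated; $h(K)\le h(G)$ for $K\le G$; and if $h(K)=h(G)$ then $|G:K|<\infty$. Finitely generated nilpotent-by-finite groups are polycyclic-by-finite. Finally, **P. Hall's theorem**: $RE$ is right Noetherian if $R$ is right Noetherian and $E$ is polycyclic-by-finite.

## Minimal Hirsch length, and what it leaves over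

Let $G$, $M$ be as in Theorem 1 or Theorem 2. Among all inducing pairs for $M$ choose $(H_0,U_0)$ with $h(H_0)$ minimal. If $(K,W)$ is an inducing pair for $U_0$, then by Lemma 4(b) it is one for $M$, so $h(K)=h(H_0)$ and $|H_0:K|<\infty$. Also $U_0$ is irreducible, and if $U_0$ is induced from a primitive module, so is $M$. So we may rename $(H_0,U_0)$ as $(G,M)$ and assume:

$(*)$ *$M$ is not induced from a submodule for any subgroup of infinite index.*

In the third test this replaces $(G,M)$ by a pair such as $(A,Fu)$.

Suppose that even now $M$ is not induced from a primitive module. Then $M$ itself is not primitive, and neither is any module met below it. So we obtain recursively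
$$G=H_0>H_1>\cdots,\qquad M=U_0\ge U_1\ge\cdots,\tag{1}$$
where $(H_{i+1},U_{i+1})$ is an inducing pair for $U_i$, hence $(H_i,U_i)$ is one for $M$. By $(*)$ all $|G:H_i|$ are finite, and they tend to infinity since each step at least doubles the index.

To contradict $(*)$ we must *produce* a subgroup of infinite index from which $M$ is induced. The natural subgroup is a limit of the $H_i$; the third test shows that $\bigcap U_i$ need not help. The next two lemmas find a convenient limit subgroup, one with free abelian quotient.

## The chain is visible in the abelianization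

Write $N'=[N,N]$ and $\gamma_w=\gamma_w(N)$ for the lower central series, $\gamma_1=N$.

**Lemma 5.** Let $N$ be finitely generated nilpotent and $N'\le Y\le N$ with $m=|N:Y|<\infty$. Then there is a bound $b(Y)$ with $|N:H|\le b(Y)$ for every $H\le N$ with $HN'=Y$.

*Example.* In the Heisenberg group let $Y=\langle x^m,y^m,z\rangle$. If $HG'=Y$, then $H$ contains some $x^mz^a$ and $y^mz^b$, hence their commutator $z^{m^2}$. So $|G:H|=|G:Y|\,|G':H\cap G'|\le m^2\cdot m^2$.

*Proof.* Since $Y\ge N'$, $Y$ is normal of index $m$, so $x^m\in Y=HN'$ for all $x\in N$. Modulo $\gamma_{w+1}$, the commutator $[x_1,\dots,x_w]$ is multilinear and depends only on the cosets $x_jN'$. Write $x_j^m=h_jn_j$ with $h_j\in H$, $n_j\in N'$. Then $[h_1,\dots,h_w]\in H\cap\gamma_w$ and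
$$[h_1,\dots,h_w]\equiv[x_1^m,\dots,x_w^m]\equiv[x_1,\dots,x_w]^{m^w}\pmod{\gamma_{w+1}}.$$
These commutators generate the finitely generated abelian group $\gamma_w/\gamma_{w+1}$. So $(H\cap\gamma_w)\gamma_{w+1}/\gamma_{w+1}$ contains its $m^w$-th powers, and
$$|\gamma_w:(H\cap\gamma_w)\gamma_{w+1}|\le b_w:=\bigl|(\gamma_w/\gamma_{w+1})/(\gamma_w/\gamma_{w+1})^{m^w}\bigr|<\infty.$$
Since $|(H\cap\gamma_w)\gamma_{w+1}:H\cap\gamma_w|=|\gamma_{w+1}:H\cap\gamma_{w+1}|$, we have
$$|\gamma_w:H\cap\gamma_w|=|\gamma_w:(H\cap\gamma_w)\gamma_{w+1}|\cdot|\gamma_{w+1}:H\cap\gamma_{w+1}|.$$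
Starting at $w=1$ and descending to $\gamma_w=1$ we get $|N:H|\le b(Y):=\prod_wb_w$. $\square$

**Lemma 6.** Let $N$ be finitely generated nilpotent with finite-index subgroups $N_1\ge N_2\ge\cdots$ and $|N:N_i|\to\infty$. Put $E_0=\bigcap_iN_iN'$ and let $E/E_0$ be the torsion subgroup of $N/E_0$. Then $E/E_0$ is finite and $N/E\cong\mathbb Z^r$ with $r\ge1$. The subgroups $L_i=N_iE$ are decreasing, of finite index, and $\bigcap L_i=E$.

*Proof.* Put $K_i=N_iN'$, a decreasing sequence of finite-index subgroups. If $K_i=Y$ for all large $i$, Lemma 5 would give $|N:N_i|\le b(Y)$ for all large $i$, which is false. So the $K_i$ do not stabilize, $|N:K_i|\to\infty$, and $N/E_0$ is infinite. It is finitely generated abelian because $E_0\ge N'$. Hence $E/E_0$ is finite and $N/E\cong\mathbb Z^r$ with $r\ge1$.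

Since $N'\le E$, we have $L_i=K_iE$. Let $Y_0$ be a finite set of representatives of the cosets of $E_0$ in $E$. As $E_0\le K_i$, $L_i=K_iY_0$. If $x\in\bigcap L_i$, then for each $i$ there is $y_i\in Y_0$ with $xy_i^{-1}\in K_i$. Some $y\in Y_0$ occurs for infinitely many $i$, and since the $K_i$ decrease, $xy^{-1}\in\bigcap K_i=E_0$. So $x\in E$. The inclusion $E\le\bigcap L_i$ is clear. $\square$

In the situation (1) with $G$ nilpotent, take $N=G$, $N_i=H_i$, and put $V_i=U_i\cdot FL_i$. By Lemma 4(a), $M=\bigoplus_{t\in L_i\backslash G}V_it$. So $M$ decomposes along subgroups $\Lambda_i=L_i/E$ of $\mathbb Z^r$ that shrink to $0$, and we want $M$ to be induced from $E$. All we need is a nonzero $FE$-submodule $C$ whose translates $C\gamma$, $\gamma\in G/E$, are independent. The next statement gives this. It is phrased so as to serve Theorem 2 too; *for Theorem 1 read it with $N=G$, $q=1$.* The word "critical" is explained in the next section.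

**Proposition 7.** Let $E\le N$ be normal subgroups of $G$ with $q=|G:N|<\infty$ and $\Gamma:=N/E\cong\mathbb Z^r$, $r\ge1$. Let $R$ be a ring with $B:=RE$ right Noetherian, and let $M$ be an irreducible $RG$-module. Suppose there are finite-index subgroups $\Lambda_1\ge\Lambda_2\ge\cdots$ of $\Gamma$ with $\bigcap\Lambda_i=0$, with preimages $L_i\le N$, and $RL_i$-submodules $V_i\le M$ with $M=\bigoplus_{t\in L_i\backslash N}V_it$. Then there is an ordinal $\alpha$ such that every nonzero $B$-submodule of $M$ contains a cyclic $\alpha$-critical $B$-submodule, and for every cyclic $\alpha$-critical $B$-submodule $C\le M$ the sum $\sum_{\gamma\in\Gamma}C\gamma$ is direct.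

Here $\Gamma$ is written additively and $C\gamma:=Cg$ for any $g\in N$ over $\gamma$; this is well defined since $Cyg=Cg$ for $y\in E$.

## Krull dimension, critical submodules and a length

If all $B$-modules in sight were finite-dimensional, we would measure sums of translates by dimension. In general we need a substitute for dimension, and Krull dimension supplies it (McConnell–Robson, *Noncommutative Noetherian Rings*, §6.2).

**Krull dimension.** $\operatorname{Kdim}0=-\infty$. For an ordinal $\alpha$, $\operatorname{Kdim}X=\alpha$ if $\operatorname{Kdim}X\not<\alpha$ and in every descending chain $X_0\ge X_1\ge\cdots$ of submodules of $X$ all but finitely many factors have $\operatorname{Kdim}<\alpha$. So $\operatorname{Kdim}X=0$ means that $X$ is nonzero Artinian.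

**Critical modules.** $C$ is $\alpha$-critical if $\operatorname{Kdim}C=\alpha$ and every proper quotient ($C/C'$ with $C'\ne0$) has $\operatorname{Kdim}<\alpha$.

*Examples.* Irreducible modules are $0$-critical. Over $\mathbb Z$, the module $\mathbb Z$ is $1$-critical: it is not Artinian, and its proper quotients are finite. $\mathbb Z\oplus\mathbb Z$ is not critical, as it has the proper quotient $\mathbb Z$.

We use these facts about finitely generated modules over a right Noetherian ring $B$:

* (K1) $\operatorname{Kdim}X$ exists and depends only on the lattice of submodules of $X$.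
* (K2) $\operatorname{Kdim}X=\max(\operatorname{Kdim}X',\operatorname{Kdim}X/X')$ for $X'\le X$.
* (K3) Every nonzero $X$ contains a critical submodule.
* (K4) Nonzero submodules of $\alpha$-critical modules are $\alpha$-critical.

By (K2), submodules and quotients do not have larger dimension, and $\operatorname{Kdim}(X+Y)=\max(\operatorname{Kdim}X,\operatorname{Kdim}Y)$, because $X+Y$ contains $X$ and $Y$ and is a quotient of $X\oplus Y$.

We now start the proof of Proposition 7.

**Step 1 (homogeneity).** *This step finds $\alpha$.* For $g\in G$ we have $Bg=gB$ in $RG$, because $E$ is normal. So if $X$ is a $B$-submodule of $M$, then $Xg$ is one too, and $Y\mapsto Yg$ is an isomorphism from the lattice of submodules of $X$ to that of $Xg$. By (K1), $\operatorname{Kdim}Xg=\operatorname{Kdim}X$ for finitely generated $X$. Let $\alpha$ be the least value of $\operatorname{Kdim}(mB)$ for $0\ne m\in M$. The set $\{m:\operatorname{Kdim}(mB)\le\alpha\}$ is nonzero, closed under $B$ (as $mbB\le mB$), under $G$ (as $mgB=(mB)g$), and under sums (as $(m+m')B\le mB+m'B$). So it is a nonzero $RG$-submodule, that is, all of $M$.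

Hence every nonzero finitely generated $B$-submodule of $M$ has dimension exactly $\alpha$. By (K3), every nonzero $B$-submodule of $M$ contains a critical one, which must be $\alpha$-critical. By (K4) any nonzero cyclic submodule of that is $\alpha$-critical. This proves the first assertion. From now on, **critical** means "cyclic $\alpha$-critical $B$-submodule of $M$". By the lattice isomorphism, if $C$ is critical then $C\gamma$ is $\alpha$-critical for $\gamma\in\Gamma$.

**Step 2 (a length).** *This step defines the substitute for dimension.* Let $X$ be a finitely generated $B$-module with $\operatorname{Kdim}X\le\alpha$. Taking critical submodules successively, in $X$, then in the quotient, and so on, we get an ascending chain. It ends because $X$ is Noetherian. So $X$ has a finite series each of whose factors is $\alpha$-critical or has $\operatorname{Kdim}<\alpha$. Let $\ell(X)$ be the number of $\alpha$-critical factors.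

This is well defined. Refining such a series gives a series of the same type with the same count. Indeed, factors with $\operatorname{Kdim}<\alpha$ only give factors with $\operatorname{Kdim}<\alpha$. If an $\alpha$-critical factor $Y$ is refined by $0=Y_0\le Y_1\le\cdots$, the first nonzero $Y_j$ is $\alpha$-critical by (K4), and the later factors are subfactors of $Y/Y_j$, so have $\operatorname{Kdim}<\alpha$. By the Schreier refinement theorem two series have refinements with the same factors up to order and isomorphism, so the counts agree.

The properties we need follow at once: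

* $\ell$ is additive on short exact sequences (join the series);
* $\ell(X)=0$ if and only if $\operatorname{Kdim}X<\alpha$, by (K2);
* $\ell(Xg)=\ell(X)$ for $X\le M$ and $g\in G$, by the lattice isomorphism;
* $\ell(X+Y)\le\ell(X)+\ell(Y)$, since $X+Y$ is a quotient of $X\oplus Y$, and $\ell(X)\le\ell(Y)$ if $X\le Y$.

*Example.* For $B=\mathbb Z$ and $\alpha=1$, $\ell(\mathbb Z^a\oplus\text{finite})=a$, the torsion-free rank.

## Counting translates of a critical submodule

**Step 3 (the rank function).** *This step turns independence of translates into a count.* For critical $C$ and finite $S\subset\Gamma$ put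
$$C_S=\sum_{\gamma\in S}C\gamma,\qquad f_C(S)=\ell(C_S).$$
Then $f_C$ is monotone, $f_C(S)\le|S|$, $f_C(S\cup S')\le f_C(S)+f_C(S')$, and $f_C(S+\gamma)=f_C(S)$ since $C_{S+\gamma}=C_Sg$ for $g$ over $\gamma$. Say that $\gamma$ **depends on** $S$ if $C\gamma\cap C_S\ne0$. This is preserved when $S$ is enlarged and when $\gamma$ and $S$ are translated together. We have $C_{S\cup\{\gamma\}}/C_S\cong C\gamma/(C\gamma\cap C_S)$. If $\gamma$ depends on $S$, this is a proper quotient of an $\alpha$-critical module and has $\ell=0$; otherwise it is $C\gamma$ and has $\ell=1$. So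
$$f_C(S\cup\{\gamma\})=\begin{cases}f_C(S)&\text{if }\gamma\text{ depends on }S,\\ f_C(S)+1&\text{otherwise.}\end{cases}\tag{2}$$
Adding the elements of $S$ one at a time, we see that $f_C(S)=|S|$ if and only if $\sum_{\gamma\in S}C\gamma$ is direct; then call $S$ **independent** (for $C$). Subsets and translates of independent sets are independent. A subgroup $P\le\Gamma$ is **$C$-free** if all its finite subsets are independent. The trivial subgroup is $C$-free. The goal is that $\Gamma$ is $C$-free.

*Example.* In the third test take $E=\langle z\rangle$, $N=G$, $\Gamma=G/E=\mathbb Z\bar x\oplus\mathbb Z\bar y$. Since $z$ acts as a scalar, finitely generated $FE$-submodules of $M$ are finite-dimensional. So $\alpha=0$, the critical submodules are the lines, and $\ell=\dim$. For $C=Fu$ the translate by $a\bar x+b\bar y$ is $F\,uy^b$, so $f_C(S)$ is the number of different $b$ that occur in $S$. Here $\langle\bar y\rangle$ is $C$-free and $\langle\bar x\rangle$ is not.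

**Step 4 (comparison of two critical submodules).** *The critical submodules we can find inside $V_i$ change with $i$, so we compare them with a fixed one.* Write $G=\bigcup_{b=1}^qNg_b$ with $g_1=1$, and let $\sigma_b\in\operatorname{Aut}\Gamma$ be induced by $y\mapsto g_byg_b^{-1}$ on $N$. Let $C,C'$ be critical. The $RG$-submodule $\sum_{g\in G}Cg$ is $M$. A generator of the cyclic module $C'$ lies in a finite subsum, and if $g=yg_b$ with $y\in N$ over $\gamma$, then $Cg=(C\gamma)g_b$. Hence $C'\le\sum_bC_{T_b}g_b$ with finite (possibly empty) $T_b\subset\Gamma$. For $y\in N$ over $\gamma$,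
$$C_{T_b}g_by=C_{T_b}(g_byg_b^{-1})g_b=C_{T_b+\sigma_b(\gamma)}g_b .$$
So $C'_S\le\sum_bC_{T_b+\sigma_b(S)}g_b$, and for all finite $S\subset\Gamma$
$$f_{C'}(S)\le\sum_{b=1}^qf_C\bigl(T_b+\sigma_b(S)\bigr),\tag{3}$$
$$f_{C'}(S)\le\sum_{b=1}^q|T_b|\,f_C(\sigma_b(S)).\tag{4}$$
When $N=G$ these read $f_{C'}(S)\le f_C(T+S)\le|T|f_C(S)$.

## The rank one case, and why it does not generalize directly

Let $N=G$ and $r=1$, so $\Gamma=\mathbb Z$. Suppose that $\Gamma$ is not $C$-free for some critical $C$. Take a non-independent set $s_1<\cdots<s_v$. By (2) some $s_u$ depends on $\{s_1,\dots,s_{u-1}\}$. Translating, there is $c\ge1$ such that every $x\in\mathbb Z$ depends on $\{x-c,\dots,x-1\}$. Adding $c,c+1,\dots$ in turn to $\{0,\dots,c-1\}$, we get $f_C(\{0,\dots,k-1\})\le c$ for all $k$. Every finite set lies in an interval, so $f_C(S)\le c$ for all finite $S$.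

Now let $n=|\Gamma:\Lambda_i|$, let $t_1,\dots,t_n$ represent $\Gamma/\Lambda_i$, and let $C'\le V_i$ be critical. As $\sum_lV_it_l$ is direct, so is $\sum_lC't_l$. By (3), $n=f_{C'}(\{t_l\})\le f_C(T+\{t_l\})\le c$. But $n\to\infty$ with $i$, a contradiction.

For $r\ge2$ this breaks at the last inequality. Failure of freeness no longer bounds $f_C$. In the example of Step 3, $\Gamma=\mathbb Z^2$ is not $C$-free but $f_C$ of a $k\times k$ box is $k$. Then $f_C(T+\{t_l\})$ depends on the unknown set $T$, which changes with $i$. Moreover $n\to\infty$ alone cannot give a contradiction. In that example put $\Lambda_i=\langle\bar x,2^i\bar y\rangle$ and $V_i=\operatorname{span}\{uy^j:2^i\mid j\}$. Then $M=\bigoplus_{0\le t<2^i}V_iy^t$ and $|\Gamma:\Lambda_i|=2^i$, while $\Gamma$ is not $C$-free. Only $\bigcap\Lambda_i=0$ fails there.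

Two changes get past this. First, thicken the transversal $\{t_l\}$ by large boxes of size $k$ inside $\Lambda_i$ and let $k\to\infty$ with $i$ fixed; then $T$ disappears, and the comparison is between leading coefficients of $k^d$. Second, bring in $\bigcap\Lambda_i=0$ through the length of a shortest vector of $\Lambda_i$. For this we must know that $f_C$ of a box grows exactly like a power $k^d$, with $d$ the same for all $C$.

## The growth exponent

For linearly independent $\mathbf h=(h_1,\dots,h_r)$ in $\Gamma$ put
$$Q_{\mathbf h}(k)=\Bigl\{\sum_ja_jh_j:a_j\in\mathbb Z,\ 0\le a_j<k\Bigr\},\qquad P_J=\langle h_j:j\in J\rangle\quad(J\subset\{1,\dots,r\}).$$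
In $O(\cdot)$ the constants may depend on everything except $k\ge1$.

**Step 5 (upper bound).** *This step is the rank one argument carried out in a box.* **Claim.** If $0\le d<r$ and no $P_J$ with $|J|=d+1$ is $C$-free, then $f_C(Q_{\mathbf h}(k))=O(k^d)$.

Fix an injective additive map $\omega:\bigoplus_j\mathbb Zh_j\to\mathbb R$ (send the $h_j$ to rationally independent reals). For each $J$ with $|J|=d+1$ choose a finite non-independent subset of $P_J$ and list it as $s_1,s_2,\dots$ in increasing $\omega$-order. By (2) some $s_u$ depends on $\{s_1,\dots,s_{u-1}\}$, and $u\ge2$ because nothing depends on $\emptyset$. Put $N_J=\{s_l-s_u:l<u\}\subset P_J$, a finite nonempty set of elements with $\omega<0$. Translating by $x-s_u$, every $x\in\Gamma$ depends on $x+N_J$. Let $c$ bound the absolute values of the $\mathbf h$-coordinates of all elements of all $N_J$, with $c\geq 1$ an integer.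

Call $x\in Q_{\mathbf h}(k)$ *reducible* if $x+N_J\subset Q_{\mathbf h}(k)$ for some $J$ with $|J|=d+1$, and let $X$ be the set of the other elements of $Q_{\mathbf h}(k)$. Let $x=\sum a_jh_j$. If $c\le a_j<k-c$ for all $j$ in some $J$ with $|J|=d+1$, then $x$ is reducible, since adding an element of $N_J\subset P_J$ changes only the coordinates in $J$, each by at most $c$. So for $x\in X$ at most $d$ coordinates lie in $[c,k-c)$, and at least $r-d$ of them lie in $[0,c)\cup[k-c,k)$, which leaves at most $2c$ values for each. Hence
$$|X|\le\binom rd(2c)^{r-d}k^d .$$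
Now start with $X$ and add the reducible elements in increasing $\omega$-order. A reducible $x$ depends on a set $x+N_J$ of elements of $Q_{\mathbf h}(k)$ with smaller $\omega$. Each of these is in $X$ or is a reducible element already added. By (2), $f_C$ does not grow. So $f_C(Q_{\mathbf h}(k))=f_C(X)\le|X|=O(k^d)$.

**Step 6 (one exponent for all).** *This step shows that the growth exponent depends neither on the box nor on the critical submodule.* Let $d(\mathbf h,C)=\max\{|J|:P_J\text{ is }C\text{-free}\}\ge0$. Then
$$k^{d(\mathbf h,C)}\le f_C(Q_{\mathbf h}(k))=O\bigl(k^{d(\mathbf h,C)}\bigr).\tag{5}$$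
For the lower bound take $J$ with $P_J$ $C$-free and $|J|=d(\mathbf h,C)$; then $Q_{\mathbf h}(k)\cap P_J$ is independent of size $k^{|J|}$. The upper bound is Step 5, or is trivial if $d(\mathbf h,C)=r$ because $|Q_{\mathbf h}(k)|=k^r$.

Let $\mathbf h'',\mathbf h'$ be two linearly independent $r$-tuples. Choose $n_0\ge1$ with $n_0h''_j=\sum_la_{jl}h'_l$, $a_{jl}\in\mathbb Z$, and let $a=\max|a_{jl}|\ge1$. Let $\sum_jc_jh''_j\in Q_{\mathbf h''}(k)$ and write $c_j=n_0b_j+\rho_j$ with $0\le\rho_j<n_0$, so $0\le b_j<k$. Then
$$\sum_jc_jh''_j=\sum_j\rho_jh''_j+\sum_l\Bigl(\sum_jb_ja_{jl}\Bigr)h'_l,\qquad\Bigl|\sum_jb_ja_{jl}\Bigr|\le rak .$$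
With $T_0=Q_{\mathbf h''}(n_0)$ and $w_k=-rak\sum_lh'_l$ this says $Q_{\mathbf h''}(k)\subset T_0+w_k+Q_{\mathbf h'}(2rak+1)$. By translation invariance and subadditivity, and by (5),
$$f_C(Q_{\mathbf h''}(k))\le|T_0|\,f_C(Q_{\mathbf h'}(2rak+1))=O\bigl(k^{d(\mathbf h',C)}\bigr).\tag{6}$$
Now let $C,C'$ be critical and $\mathbf h,\mathbf h'$ arbitrary. Note $\sigma_b(Q_{\mathbf h}(k))=Q_{\sigma_b(\mathbf h)}(k)$. By (5), (4), and (6) with $\mathbf h''=\sigma_b(\mathbf h)$,
$$k^{d(\mathbf h,C')}\le f_{C'}(Q_{\mathbf h}(k))\le\sum_b|T_b|\,f_C(Q_{\sigma_b(\mathbf h)}(k))=O\bigl(k^{d(\mathbf h',C)}\bigr).$$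
So $d(\mathbf h,C')\le d(\mathbf h',C)$ for all choices, and by symmetry equality holds. Write $d$ for the common value. In the example of Step 3, $d=1$.

## Short vectors: the end of the proof of Proposition 7

If $d=r$, then for a basis $\mathbf e$ of $\Gamma$ and any critical $C$ the subgroup $P_{\{1,\dots,r\}}=\Gamma$ is $C$-free, which is what we want. So suppose $d<r$.

We recall **Minkowski's second theorem**. Let $\|\cdot\|$ be the sup-norm on $\mathbb R^r$. For a lattice $\Lambda$ let $\lambda_j$ be the least $\lambda$ such that $\Lambda$ has $j$ linearly independent vectors of norm $\le\lambda$. Then $\operatorname{vol}([-1,1]^r)\prod_j\lambda_j\le2^r\operatorname{vol}(\mathbb R^r/\Lambda)$, and there are linearly independent $h_j\in\Lambda$ with $\|h_j\|=\lambda_j$. For $\Lambda=\langle(1,0),(0,m)\rangle\subset\mathbb Z^2$ one has $\lambda_1=1$, $\lambda_2=m$.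

**Step 7 (main estimate).** *This step compares leading coefficients and bounds the shortest vector of $\Lambda_i$ independently of $i$.* Fix, once and for all: a critical $C$; a basis $\mathbf e$ of $\Gamma$, identifying $\Gamma$ with $\mathbb Z^r$ with sup-norm $\|\cdot\|$; a constant $c_0$ with $f_C(Q_{\mathbf e}(k))\le c_0k^d$ for all $k\ge1$; and an integer $A\ge1$ with $\|\sigma_b(x)\|\le A\|x\|$ for all $b$ and $x$.

Let $\Lambda=\Lambda_i$, $n=|\Gamma:\Lambda|$, $V=V_i$, and let $\lambda_1\le\dots\le\lambda_r$ and $h_1,\dots,h_r\in\Lambda$ be as above. The $\lambda_j$ are positive integers. As $\operatorname{vol}([-1,1]^r)=2^r$ and $\operatorname{vol}(\mathbb R^r/\Lambda)=n$,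
$$\prod_{j=1}^r\lambda_j\le n.\tag{7}$$
$V$ is a nonzero $B$-submodule, so by Step 1 there is a critical $C'\le V$. By Step 6, applied to $\mathbf h=(h_1,\dots,h_r)$ and $C'$, there is $J$ with $|J|=d$ and $P_J$ $C'$-free. For $k\ge1$ let
$$R(k)=\Bigl\{\sum_{j\in J}a_jh_j:a_j\in\mathbb Z,\ 0\le a_j\le k/\lambda_j\Bigr\}\subset\Lambda,\qquad|R(k)|\ge\frac{k^d}{\prod_{j\in J}\lambda_j}.$$
Let $t_1,\dots,t_n$ represent $\Gamma/\Lambda$ and put $S=\bigcup_l(R(k)+t_l)$, a disjoint union. Since $C'\le V$ and $V$ is an $RL_i$-module, $C'\rho\le V$ for $\rho\in R(k)$, so $C'_{R(k)+t_l}\le Vt_l$. The sum of the $Vt_l$ is direct, and each $R(k)+t_l$, a translate of a subset of $P_J$, is independent for $C'$. Hence $S$ is independent for $C'$, and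
$$f_{C'}(S)=|S|\ge\frac{nk^d}{\prod_{j\in J}\lambda_j}.$$
In the other direction, elements of $R(k)$ have norm at most $\sum_{j\in J}(k/\lambda_j)\lambda_j=dk$, so elements of $S$ have norm at most $dk+\tau$ with $\tau$ independent of $k$. With $T_b$ as in (3), all elements of $T_b+\sigma_b(S)$ have norm at most $Adk+\tau'$, with an integer $\tau'\ge0$ independent of $k$. (Both $\tau$ and $\tau'$ may depend on $i$.) The points of norm at most an integer $s$ form a translate of $Q_{\mathbf e}(2s+1)$. So by (3)
$$\frac{nk^d}{\prod_{j\in J}\lambda_j}\le f_{C'}(S)\le\sum_bf_C(T_b+\sigma_b(S))\le q\,c_0\,(2Adk+2\tau'+1)^d.$$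
Divide by $k^d$ and let $k\to\infty$. With $c_2=q\,c_0\,(2Ad)^d$ (where $0^0=1$), which is independent of $i$,
$$n\le c_2\prod_{j\in J}\lambda_j,\qquad\text{so by (7)}\qquad\prod_{j\notin J}\lambda_j\le c_2 .$$
Since $|J|=d<r$, the last product is not empty, and all $\lambda_j\ge1$. So $\lambda_1(\Lambda_i)\le c_2$ for every $i$. But a ball in $\Gamma$ contains only finitely many nonzero vectors, and each of them lies outside $\Lambda_i$ for all large $i$, as the $\Lambda_i$ decrease to $0$. So $\lambda_1(\Lambda_i)\to\infty$, a contradiction. Hence $d=r$, and $\Gamma$ is $C$-free for every critical $C$. $\square$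

## Proof of Theorem 1

As shown above, we may assume $(*)$, and if the theorem fails for $M$, we have a chain (1) with all $|G:H_i|$ finite and tending to infinity. Lemma 6 with $N=G$, $N_i=H_i$ gives $E\ge G'$ with $\Gamma=G/E\cong\mathbb Z^r$, $r\ge1$, and $L_i=H_iE$ with $\bigcap L_i=E$. So the $\Lambda_i=L_i/E$ decrease, have finite index, and $\bigcap\Lambda_i=0$. With $V_i=U_i\cdot FL_i$ we have $M=\bigoplus_{t\in L_i\backslash G}V_it$ by Lemma 4(a). $FE$ is Noetherian by Hall's theorem. Proposition 7 with $R=F$, $N=G$, $q=1$ gives a nonzero $FE$-submodule $C\le M$ with $\sum_{\gamma\in\Gamma}C\gamma$ direct. This sum is a nonzero $FG$-submodule of the irreducible module $M$, so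
$$M=\bigoplus_{\gamma\in G/E}C\gamma=C\otimes_{FE}FG,\qquad|G:E|=\infty,$$
which contradicts $(*)$. $\blacksquare$

## Nilpotent-by-finite groups: proof of Theorem 2

For nilpotent-by-finite $G$ the last step of the previous proof is not available: $\bigoplus_{\gamma\in N/E}C\gamma$ is a submodule for $N$ only, not for $G$. We use the freedom that Proposition 7 holds for *every* critical $C$, choose $C$ inside an irreducible $RN$-submodule, and use $(*)$ once more through isotypic components.

**Proof of (ii).** Suppose $(*)$ holds for $(G,M)$ and there is an infinite chain as in (ii). Each $(H_i,U_i)$ is an inducing pair for $M$, so all $|G:H_i|$ are finite by $(*)$.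

**Step 1.** *We arrange that all $H_i$ cover $G/N$.* Let $N$ be a nilpotent normal subgroup of finite index in $G$; it is finitely generated. The subgroups $H_iN$ stabilize, say $H_iN=H_jN$ for $i\ge j$. Replace $(G,M,N)$ by $(H_j,U_j,H_j\cap N)$ and drop the first $j$ terms of the chain. Property $(*)$ still holds: a pair inducing $U_j$ induces $M$, so its subgroup has finite index in $G$, hence in $H_j$. $U_j$ is irreducible, and $H_j\cap N$ is finitely generated nilpotent, normal and of finite index in $H_j$. By Dedekind's law $H_i(H_j\cap N)=H_j\cap H_iN=H_j$ for $i\ge j$. So we may assume $H_iN=G$ for all $i$. Put $N_i=H_i\cap N$; then $|N:N_i|=|G:H_i|\to\infty$.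

**Step 2.** *We verify the hypotheses of Proposition 7.* Take $E_0$, $E$, $L_i=N_iE$ from Lemma 6 and put $\Gamma=N/E\cong\mathbb Z^r$ with $r\ge1$. The subgroup $N_iN'$ is normalized by $H_i$, which normalizes $H_i\cap N$ and $N'$. It is normalized by $N$, because it contains $N'$. So it is normal in $H_iN=G$. Hence $E_0=\bigcap N_iN'$ is normal in $G$, and so is $E$, as $E/E_0$ is the torsion subgroup of $N/E_0$. The $\Lambda_i=L_i/E$ decrease, have finite index in $\Gamma$, and $\bigcap\Lambda_i=0$. Put $V_i=U_i\cdot R[H_iE]$; by Lemma 4(a), $M=\bigoplus_{t\in H_iE\backslash G}V_it$. By Dedekind's law $L_i=(H_i\cap N)E=H_iE\cap N$, and $H_iE\cdot N=G$. So a right transversal to $L_i$ in $N$ is a right transversal to $H_iE$ in $G$, and $M=\bigoplus_{t\in L_i\backslash N}V_it$. $RE$ is right Noetherian by Hall's theorem. So Proposition 7 applies.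

**Step 3.** *We find an irreducible $RN$-submodule $W$.* If $0\ne m\in M$, then $M=mRG=\sum_bmg_bRN$ is finitely generated over $RN$, where $g_1,\dots,g_q$ represent the cosets of $N$. So $M$ has a maximal $RN$-submodule $X$. The translates $Xg$ depend only on $Ng$ and are maximal $RN$-submodules. Their intersection is a proper $RG$-submodule, hence zero. So $M$ embeds over $RN$ in $\bigoplus_bM/Xg_b$, a finite direct sum of irreducible modules, and contains an irreducible $RN$-submodule $W$.

**Step 4.** *We show that a critical $C\le W$ is irreducible over $RE$.* Let $C\le W$ be a cyclic $\alpha$-critical $RE$-submodule. By Proposition 7, $\bigoplus_{\gamma\in\Gamma}C\gamma$ is a nonzero $RN$-submodule of $W$, so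
$$W=\bigoplus_{\gamma\in\Gamma}C\gamma .$$
If $0<C_1<C$ were an $RE$-submodule, $\bigoplus_\gamma C_1\gamma$ would be a nonzero proper submodule of $W$. So $C$ is irreducible.

**Step 5.** *We use $(*)$ to find $x\in N$ of infinite order modulo $E$ with $Cx\cong C$.* The modules $Cg$ ($g\in G$) are irreducible over $RE$ and $M=\sum_gCg$, so $M$ is completely reducible over $RE$. If $\psi:D_1\to D_2$ is an $RE$-isomorphism of submodules of $M$ and $g\in G$, then $dg\mapsto\psi(d)g$ is an $RE$-isomorphism $D_1g\to D_2g$: it commutes with $R$, and for $e\in E$ we have $dge=d(geg^{-1})g\mapsto\psi(d)(geg^{-1})g=\psi(d)ge$. So $G$ permutes the isotypic components, transitively because every component has the type of some $Cg$. Let $Y$ be the component of type $C$. Its stabilizer is $H=\{g\in G:Cg\cong C\text{ over }RE\}$, and $M=\bigoplus_{g\in H\backslash G}Yg$. So $(H,Y)$ is an inducing pair, and by $(*)$ $|G:H|<\infty$. Then $H\cap N$ has finite index in $N$. As $r\ge1$, there is $x\in H\cap N$ with $xE$ of infinite order in $\Gamma$.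

**Step 6.** *We contradict the irreducibility of $W$.* Let $\theta:C\to Cx$ be an $RE$-isomorphism and $D=\bigoplus_{i\in\mathbb Z}Cx^i\le W$. Since $W=\bigoplus_\gamma C\gamma$ and $\langle E,x\rangle/E$ is infinite cyclic, $W$ is induced from the $R\langle E,x\rangle$-module $D$. So $D$ is irreducible by Lemma 4(c). Put
$$C^*=\{c+\theta(c):c\in C\},$$
a nonzero $RE$-submodule of $C\oplus Cx$. A nonzero element of $C^*R\langle E,x\rangle=\sum_iC^*x^i$ can be written $\sum_{i=a}^b(c_i+\theta(c_i))x^i$ with $c_a\ne0\ne c_b$. Here $c_ix^i\in Cx^i$ and $\theta(c_i)x^i\in Cx^{i+1}$. So its component in $Cx^a$ is $c_ax^a\ne0$ and its component in $Cx^{b+1}$ is $\theta(c_b)x^b\ne0$. Since $a<b+1$, it has at least two nonzero components and does not lie in $C$. Thus $C^*R\langle E,x\rangle\cap C=0$, and $C^*R\langle E,x\rangle$ is a nonzero proper submodule of $D$, a contradiction. This proves (ii).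

**Proof of (i).** Choose an inducing pair $(H_0,U_0)$ for $M$ with $h(H_0)$ minimal. As shown above, $(*)$ holds for $(H_0,U_0)$. Moreover $U_0$ is irreducible and $H_0$ is finitely generated nilpotent-by-finite. If $U_0$ were not induced from a primitive module, no pair below $(H_0,U_0)$ would be primitive, and the recursion would give an infinite strictly descending chain, contradicting (ii). $\blacksquare$

## An infinite central product: proof of Theorem 3

Let $p$ be a prime, $F$ algebraically closed with $\operatorname{char}F\ne p$, and $\zeta\in F$ a primitive $p$-th root of unity. The plan is to build a module on which primitivity forces dimension one, and then to let one finite factor of the group be too large for that.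

**Step 1.** *The building blocks.* Let $X$ be the group of unitriangular $3\times3$ matrices over $\mathbb F_p$. It is presented by generators $x,y,z$ with $z=[x,y]$ central and $x^p=y^p=z^p=1$: these relations hold for $x=1+e_{12}$, $y=1+e_{23}$ and their commutator, which generate $X$, and they allow at most $p^3$ elements $x^iy^jz^k$. Let $X$ act on $F^p$ with basis $e_j$ ($j$ modulo $p$) by
$$e_jx=e_{j+1},\qquad e_jy=\zeta^je_j .$$
Then $x^p$ and $y^p$ act trivially, and $e_j\,x^{-1}y^{-1}xy=\zeta^{-(j-1)}\zeta^{j}e_j=\zeta e_j$. So this is an action with $z$ acting as $\zeta$. It is irreducible: $y$ has distinct eigenvalues on the $e_j$, and $x$ permutes the $e_j$ cyclically. By Burnside's theorem $FX$ acts as the full matrix algebra.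

A noncentral $g\in X$ acts non-scalarly: some commutator $[g,h]\ne1$ lies in $\langle z\rangle$ and acts as a scalar $\ne1$, while it would act trivially if $g$ acted as a scalar. So the eigenspaces of noncentral elements are finitely many proper subspaces. As $F$ is infinite, there is a vector outside all of them.

**Step 2.** *The group and the module.* For $i\ge1$ let $X_i$ be a copy of $X$, acting on a copy $A_i$ of $F^p$, and let $v_i\in A_i$ be outside all eigenspaces of noncentral elements of $X_i$. Let $G$ be the restricted central product of the $X_i$ with the centers identified to $Z$, $|Z|=p$, the central generators that act as $\zeta$ being identified. Let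
$$M=\varinjlim A_1\otimes\cdots\otimes A_n\qquad\text{via }w\mapsto w\otimes v_{n+1}.$$
The maps are injective, so we regard $A_1\otimes\cdots\otimes A_n$ as a subspace of $M$ and write its elements as $w\otimes v_{n+1}\otimes v_{n+2}\otimes\cdots$. An element of $X_1\cdots X_n$ acts on the first $n$ tensor factors, compatibly with these maps, and $Z$ acts by the same scalars in each factor. So $M$ is an $FG$-module. $G$ is countable, and it is locally finite as the union of the finite groups $X_1\cdots X_n$. It is nilpotent of class 2, with $1\ne[G,G]\le Z$, and $Z$ acts faithfully by scalars. Since each $X_i/Z$ has exponent $p$, so has $G/Z$, and $g^{p^2}=1$ for all $g\in G$.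

$M$ is irreducible. A vector $0\ne u\in M$ lies in $A_1\otimes\cdots\otimes A_n$ for all large $n$. On this space $F[X_1\cdots X_n]$ acts as the full matrix algebra, by Step 1 in each factor. So $uFG$ contains $A_1\otimes\cdots\otimes A_n$ for all large $n$, that is, $uFG=M$.

**Step 3.** *Primitivity forces dimension one.* Suppose $M$ is induced from a primitive $FH$-submodule $U$. By Lemma 4(c), $U$ is irreducible. Let $h\in H$. As $h^{p^2}=1$, $\operatorname{char}F\ne p$ and $F$ is algebraically closed, the polynomial $t^{p^2}-1$ has distinct roots in $F$, and $U$ is the direct sum of the eigenspaces of $h$. For $g\in H$ we have $gh=hg[g,h]$, and $[g,h]\in Z$ acts as a scalar $\xi$. So $g$ maps the $\mu$-eigenspace of $h$ into the $\mu\xi$-eigenspace, and onto it, by the same argument for $g^{-1}$. Hence $H$ permutes the eigenspaces of $h$ in $U$. It does so transitively, because the sum over one orbit is a submodule.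

If $[g,h]\ne1$ for some $g\in H$, then $\xi\ne1$ and there is more than one eigenspace. Then $U$ is induced from the stabilizer of an eigenspace, a proper subgroup of $H$, against primitivity. So $H$ is abelian. Then each eigenspace of each $h$ is an $H$-submodule, so $h$ acts on the irreducible module $U$ as a scalar. Hence $U=Fu$.

**Step 4.** *One factor is too large.* Write $u=u'\otimes v_{n+1}\otimes v_{n+2}\otimes\cdots$ with $u'\in A_1\otimes\cdots\otimes A_n$. If $h\in H\cap X_{n+1}$, then $uh\in Fu$ forces $v_{n+1}h\in Fv_{n+1}$, so $h\in Z$ by the choice of $v_{n+1}$. Thus $X_{n+1}$ meets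
$$|X_{n+1}:X_{n+1}\cap H|\ge|X_{n+1}/Z|=p^2$$
right cosets of $H$. If $k\in X_{n+1}$ lies in the coset $Ht$, then $uk$ spans $Fut$. As $M=\bigoplus_tFut$, the space $u\cdot FX_{n+1}$ has dimension at least $p^2$. But
$$u\cdot FX_{n+1}\le u'\otimes A_{n+1}\otimes v_{n+2}\otimes\cdots,$$
which has dimension $p<p^2$. This contradiction shows that $M$ is not induced from a primitive module of any subgroup. $\blacksquare$
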